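\title{The price of universality for prefix-free codes\\ at a fixed excess-length exponent}

\begin{abstract}
A memoryless source with distribution $P$ on an alphabet of size $m$ is compressed losslessly in blocks of length $n$, and the probability that a codeword has $nR$ bits or more must be at most $2^{-n\delta}$. We determine how many extra bits a prefix-free code needs when it knows neither $P$ nor $\delta$: the penalty is $\frac m2\log n+O(1)$, which proves a conjecture from a paper of Theocharous, Gavalakis and Kontoyiannis. One explicit code attains this penalty uniformly on compact sets of pairs $(P,\delta)$. Conversely, for every prefix-free code the set of pairs in a compact set on which the penalty is at most $\frac m2\log n-g$ has Lebesgue measure $O(2^{-g})$. The same counting argument shows that the known penalty $\frac{m-2}2\log n+O(1)$ for one-to-one codes is sharp.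
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $A$ be a finite alphabet of size $m\ge2$, and let $X_1,X_2,\dots$ be i.i.d.\ with probability mass function $P$ on $A$. Throughout, $P$ has full support and is not the uniform distribution $U$. We write $P^n$ for the law of $(X_1,\dots,X_n)$ on $A^n$. Logarithms are to base $2$, $H(Q)=-\sum_yQ(y)\log Q(y)$ is the entropy, and $D(Q\|P)=\sum_yQ(y)\log\frac{Q(y)}{P(y)}$ is the relative entropy.

Let $\{0,1\}^*$ be the set of finite binary strings, including the empty string, and let $\ell(s)$ be the length of $s$. A \emph{one-to-one code} of blocklength $n$ is an injective map $f:A^n\to\{0,1\}^*$. It is \emph{prefix-free} if no codeword is a prefix of another. We write $L(x)=\ell(f(x))$ for the length function. The two classes obey different budgets. A one-to-one code has at most $2^j$ codewords of length $j$, separately for each $j$. A prefix-free code has a single budget for all lengths, Kraft's inequality $\sum_x2^{-L(x)}\le1$; conversely, nonnegative integers $L(x)$ that satisfy this inequality are the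 lengths of some prefix-free code.

For one of the two classes, a rate $R>0$ and a blocklength $n$, let $\epsilon_n^*(R,P)=\min_fP^n(L\ge nR)$, the minimum being over codes of the class. Call $(P,\delta)$ \emph{admissible} if $0<\delta<D(U\|P)$. The optimal rate at exponent $\delta$ is
\[
R^*(n,\delta,P)=\inf\{R>0:\ \epsilon_n^*(R,P)\le2^{-n\delta}\},
\]
written $R^*_{\rm 1:1}$ or $R^*_{\rm pf}$ according to the class. Say that $S\subset A^n$ \emph{covers} $(P,\delta)$ if $P^n(S^c)\le2^{-n\delta}$, and let
\[
M=M_n(P,\delta)=\min\{|S|:\ S\subset A^n\text{ covers }(P,\delta)\}.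
\]
A code designed for one pair has only to give short words to the elements of a smallest cover, and Lemma~\ref{lem:opt} shows that $nR^*_{\rm 1:1}$ and $nR^*_{\rm pf}$ are both within one bit of $\log M$.

A \emph{universal code} of a class is a sequence $\{f_n\}_{n\ge1}$ of codes of that class in which $f_n$ depends only on $n$ and $A$, and not on $P$ or $\delta$. The problem we solve comes from \cite{TGK}. Its starting point is the following known result.

\begin{theorem}[Known result for one-to-one codes]\label{thm:known}
There is a universal one-to-one code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$ and constants $C=C(P,\delta)$, $n_0=n_0(P,\delta)$ with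
\[
P^n\big(\ell(f_n)\ge nR^{\sf u}\big)\le2^{-n\delta}\quad\text{and}\quad nR^{\sf u}\le nR^*_{\rm 1:1}(n,\delta,P)+\tfrac{m-2}2\log n+C\qquad(n\ge n_0).
\]
\end{theorem}

The conjecture is that for prefix-free codes the correct coefficient is $\frac m2$. It consists of two claims.
\begin{itemize}
\item[(i)] \emph{Achievability.} There is a universal prefix-free code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$ and constants $C=C(P,\delta)$, $n_0=n_0(P,\delta)$ with $P^n(\ell(f_n)\ge nR^{\sf u})\le2^{-n\delta}$ and $nR^{\sf u}\le nR^*_{\rm pf}(n,\delta,P)+\frac m2\log n+C$ for all $n\ge n_0$.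
\item[(ii)] \emph{Converse.} There is no $\epsilon>0$ and universal prefix-free code $\{f_n\}$ such that for every admissible $(P,\delta)$ there are rates $R^{\sf u}(n,\delta,P)$ and an $n_0=n_0(P,\delta)$ with $P^n(\ell(f_n)\ge nR^{\sf u})\le2^{-n\delta}$ and $nR^{\sf u}\le nR^*_{\rm pf}(n,\delta,P)+(\frac m2-\epsilon)\log n$ for all $n\ge n_0$.
\end{itemize}

\subsection{Results}

Since lengths are integers, the performance of a code $f$ on $A^n$ at $(P,\delta)$ is one integer, the \emph{critical length}
\[
\lambda_f(P,\delta)=\min\{j\in\mathbb Z_{\ge0}:\ P^n(L>j)\le2^{-n\delta}\}.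
\]
For every real $R$,
\begin{equation}\label{eq:crit}
P^n(L\ge nR)\le2^{-n\delta}\iff nR>\lambda_f(P,\delta).
\end{equation}
Indeed, both sides fail for $R\le0$; for $R>0$ put $j=\lceil nR\rceil-1\ge0$, so that $\{L\ge nR\}=\{L>j\}$, and note that the left side says $j\ge\lambda_f$, which is the right side. Hence $nR^*=\min_f\lambda_f$ over the class, and the \emph{penalty} of a code,
\[
\Delta^{\rm pf}_f=\lambda_f-nR^*_{\rm pf}\quad(f\text{ prefix-free}),\qquad\Delta^{\rm 1:1}_f=\lambda_f-nR^*_{\rm 1:1}\quad(f\text{ one-to-one}),
\]
is a nonnegative integer-valued function of $(P,\delta)$.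

Let $\mathcal P$ be the set of full-support distributions on $A$, parametrized by their first $m-1$ coordinates, and let $\mathcal P_*=\mathcal P\setminus\{U\}$. The set of admissible pairs
\[
\mathcal A=\{(P,\delta):\ P\in\mathcal P_*,\ 0<\delta<D(U\|P)\}
\]
is a nonempty open subset of $\mathbb R^m$, and $|\cdot|$ denotes Lebesgue measure on it. The penalties are Borel functions on $\mathcal A$: the set $\{\lambda_f\le j\}=\{P^n(L>j)\le2^{-n\delta}\}$ is relatively closed, and $\{nR^*\le j\}$ is a union of sets $\{P^n(S^c)\le2^{-n\delta}\}$ over some of the finitely many $S\subset A^n$.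

The \emph{type} of $x\in A^n$ is its empirical distribution $Q_x$, and $\hat H(x)=H(Q_x)$ is its empirical entropy. Put $\Sigma_n=\sum_{x\in A^n}2^{-n\hat H(x)}$.

\begin{theorem}\label{thm:main}
Let $K\subset\mathcal A$ be compact. There are constants $n_K$ and $C_K$ such that the following hold for all $n\ge n_K$.
\begin{itemize}
\item[(a)] The prefix-free code $f_n$ with lengths $\lceil n\hat H(x)+\log\Sigma_n\rceil$ satisfies $\Delta^{\rm pf}_{f_n}\le\frac m2\log n+C_K$ at every $(P,\delta)\in K$.
\item[(b)] For every prefix-free code $f$ on $A^n$ and every $g\in\mathbb R$,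
\[
\big|\{(P,\delta)\in K:\ \Delta^{\rm pf}_f\le\tfrac m2\log n-g\}\big|\le C_K2^{-g}.
\]
\item[(c)] For every one-to-one code $f$ on $A^n$ and every $g\in\mathbb R$,
\[
\big|\{(P,\delta)\in K:\ \Delta^{\rm 1:1}_f\le\tfrac{m-2}2\log n-g\}\big|\le C_K2^{-g}.
\]
\end{itemize}
\end{theorem}

In claim (ii) the threshold $n_0$ depends on the pair, so a bad pair for each $n$ separately would contradict nothing. A bound on measure survives the limit $n\to\infty$.

\begin{corollary}\label{cor:null}
Let $g_n\to\infty$. For every sequence $\{f_n\}$ of prefix-free codes, the set of admissible pairs with $\Delta^{\rm pf}_{f_n}\le\frac m2\log n-g_n$ for all large $n$ is Lebesgue-null. For every sequence of one-to-one codes, the set of admissible pairs with $\Delta^{\rm 1:1}_{f_n}\le\frac{m-2}2\log n-g_n$ for all large $n$ is Lebesgue-null.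
\end{corollary}

\begin{proof}
Let $K\subset\mathcal A$ be compact and let $B_n\subset K$ be the set in Theorem~\ref{thm:main}(b), respectively (c), for $f=f_n$ and $g=g_n$. The part of the set in question that lies in $K$ is $\liminf_nB_n$, and Fatou's lemma gives $|\liminf_nB_n|\le\liminf_nC_K2^{-g_n}=0$. The open set $\mathcal A$ is a countable union of compact sets.
\end{proof}

\begin{corollary}\label{cor:conj}
Claims {\rm(i)} and {\rm(ii)} both hold. Moreover, the term $\frac{m-2}2\log n$ in Theorem~\ref{thm:known} cannot be replaced by $\frac{m-2}2\log n-g_n$ for any sequence $g_n\to\infty$.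
\end{corollary}

\begin{proof}
For (i), take the code of Theorem~\ref{thm:main}(a), $K=\{(P,\delta)\}$ and $nR^{\sf u}=\lambda_{f_n}+1$, which meets the probability requirement by \eqref{eq:crit}. If the objects in (ii) existed, \eqref{eq:crit} would give $\lambda_{f_n}<nR^{\sf u}$, hence $\Delta^{\rm pf}_{f_n}\le\frac m2\log n-\epsilon\log n$ for all large $n$ at every admissible pair. By Corollary~\ref{cor:null} with $g_n=\epsilon\log n$ this happens only on a null set, while $|\mathcal A|>0$. For the last statement, the improved bound would give $\Delta^{\rm 1:1}_{f_n}\le\frac{m-2}2\log n-g_n+C(P,\delta)\le\frac{m-2}2\log n-\frac12g_n$ for all large $n$ at every admissible pair, which again contradicts Corollary~\ref{cor:null}.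
\end{proof}

The proof of (ii) needs the hypothesis only on a set of pairs of positive measure. In the sense of these two corollaries, the cost of universality is exactly $\frac m2\log n+O(1)$ for prefix-free codes and exactly $\frac{m-2}2\log n+O(1)$ for one-to-one codes.

\subsection{Where $m/2$ comes from}

For a known pair the prefix condition costs at most one bit, so one could expect it to be equally harmless for universal codes and guess the coefficient $\frac{m-2}2$ again. The guess overlooks that a code for a known pair uses one length, whereas a universal code has to serve critical lengths spread over a range of order $n$. A one-to-one code has a fresh supply of words at every length. A prefix-free code must divide its one unit of Kraft mass among them, at a cost of $\log n$ bits. That this cost suffices is immediate (Proposition~\ref{prop:header}); the content of the conjecture is that it cannot be avoided.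

The proof compares everything with $nH(G)$, where $G$ is a tilted version of $P$ attached to $(P,\delta)$ and $n$. First, $\log M=nH(G)-\frac12\log n+O(1)$. Second, the code in (a) has critical length at most $nH(G)+\log\Sigma_n+O(1)$, and $\log\Sigma_n\le\frac{m-1}2\log n+O(1)$; the difference is $\frac{m-1}2+\frac12=\frac m2$. For the converse we attach to each pair a \emph{window} $W\subset A^n$ with two properties. Every cover of the pair contains at least $cM$ strings of $W$, with $c>0$ constant, so a code with penalty $\Delta$ spends Kraft mass at least of order $2^{-\Delta}$ on $W$. And each string lies in the windows of a set of pairs of measure only $O(n^{-m/2})$. Integrating the first property over pairs and using the second with Kraft's inequality gives (b).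

Section~\ref{sec:prelim} collects elementary facts on optimal codes and type classes. Section~\ref{sec:binary} works the binary case by hand. Sections~\ref{sec:window} and~\ref{sec:volume} establish the two properties of windows, Section~\ref{sec:proof} proves Theorem~\ref{thm:main}, and Section~\ref{sec:conseq} describes how sharp the converse is.

\section{Optimal codes, length headers and type classes}\label{sec:prelim}

There are $2^{j+1}-1$ binary strings of length at most $j$. When $\{0,1\}^*$ is listed in order of length, the $i$-th string therefore has length $\lfloor\log i\rfloor$.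

\begin{lemma}\label{lem:opt}
For every $\delta>0$ we have $M\ge1$, $nR^*_{\rm 1:1}=\lfloor\log M\rfloor$ and $nR^*_{\rm pf}\le\lfloor\log M\rfloor+1$. In particular
\begin{equation}\label{eq:opt}
\log M-1\le nR^*_{\rm 1:1}\le nR^*_{\rm pf}\le\log M+1.
\end{equation}
\end{lemma}

\begin{proof}
The empty set is not a cover, so $M\ge1$. If $f$ is one-to-one and $j=\lambda_f$, then $\{L\le j\}$ is a cover, so $M\le2^{j+1}-1$ and $j\ge\lfloor\log M\rfloor$. A code that maps a smallest cover $S$ onto the first $M$ binary strings has $\lambda_f\le\lfloor\log M\rfloor$. For the prefix-free bound let $k=\lfloor\log M\rfloor+1$, so that $2^k\ge M+1$. Give the elements of $S$ distinct $k$-bit words, which leaves some $k$-bit word $s$ unused, and give the other strings the word $s$ followed by distinct words of $\lceil n\log m\rceil$ bits. This code is prefix-free and has $\lambda_f\le k$. Finally $R^*_{\rm 1:1}\le R^*_{\rm pf}$ because prefix-free codes are one-to-one.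
\end{proof}

A one-to-one code becomes prefix-free once each word announces its own length. The code must first be compacted, so that only about $n\log m$ lengths occur.

\begin{proposition}\label{prop:header}
Let $k_n=\lceil\log(n\log m+1)\rceil$. From every one-to-one code $f$ on $A^n$ one can construct a prefix-free code $f'$ with $\ell(f'(x))\le\ell(f(x))+k_n$ for all $x$. Consequently Theorem~\ref{thm:known} implies claim {\rm(i)}.
\end{proposition}

\begin{proof}
List $A^n$ as $x_1,x_2,\dots$ in nondecreasing order of $\ell(f(\cdot))$, and let $h(x_i)$ be the $i$-th binary string, so that $\ell(h(x_i))=\lfloor\log i\rfloor\le\lfloor n\log m\rfloor$. The strings $x_1,\dots,x_i$ have distinct $f$-words of length at most $\ell(f(x_i))$, so $i\le2^{\ell(f(x_i))+1}-1$ and $\ell(h(x_i))\le\ell(f(x_i))$. The length of $h(x)$ takes at most $n\log m+1$ values. Let $f'(x)$ be $h(x)$ preceded by a $k_n$-bit description of $\ell(h(x))$. If $f'(x)$ is a prefix of $f'(x')$, the headers agree, so the two words have the same length and $x=x'$.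

Apply this to the code of Theorem~\ref{thm:known}. The rate $nR^{\sf u}+k_n$ satisfies $P^n(\ell(f_n')\ge nR^{\sf u}+k_n)\le P^n(\ell(f_n)\ge nR^{\sf u})\le2^{-n\delta}$. Since $k_n\le\log n+\log(1+\log m)+1$ and $R^*_{\rm 1:1}\le R^*_{\rm pf}$, it is at most $nR^*_{\rm pf}+\frac{m-2}2\log n+\log n+O(1)$.
\end{proof}

The proof of Theorem~\ref{thm:main} does not use Theorem~\ref{thm:known} or this proposition.

The types of strings in $A^n$ are the distributions $Q=k/n$ with $k\in\mathbb Z_{\ge0}^A$ and $\sum_yk_y=n$. The type class $T_Q=\{x:Q_x=Q\}$ has $n!/\prod_yk_y!$ elements, and for $G\in\mathcal P$ and $x\in T_Q$,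
\begin{equation}\label{eq:typeprob}
-\log G^n(x)=-n\sum_yQ(y)\log G(y)=nH(Q)+nD(Q\|G).
\end{equation}

\begin{lemma}\label{lem:types}
Let $Q=k/n$ be a type. If $k_y\ge1$ for all $y$, then $|T_Q|2^{-nH(Q)}\ge e^{-m}n^{-(m-1)/2}$. Moreover $\Sigma_n\le e\,m^{3/2}(3\sqrt n)^{m-1}$.
\end{lemma}

\begin{proof}
We use Stirling's bounds $\sqrt{2\pi j}\,(j/e)^j\le j!\le e\sqrt j\,(j/e)^j$ for $j\ge1$, and $2^{nH(Q)}=n^n/\prod_yk_y^{k_y}$ with $0^0=1$. The powers of $e^{-1}$ cancel because $\sum_yk_y=n$. If all $k_y\ge1$, then
\[
|T_Q|2^{-nH(Q)}\ge\sqrt{2\pi n}\;e^{-m}\prod_yk_y^{-1/2}\ge\sqrt n\,e^{-m}n^{-m/2}.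
\]
In the other direction, for every type, $|T_Q|2^{-nH(Q)}\le e\sqrt n\prod_y\max(k_y,1)^{-1/2}$, since a letter with $k_y=0$ contributes the factor $1$. In $\Sigma_n=\sum_Q|T_Q|2^{-nH(Q)}$, every type has a letter with $k_y\ge n/m$. Choose that letter in $m$ ways, bound its factor by $(m/n)^{1/2}$, and let the other $m-1$ counts, which determine the type, range freely:
\[
\Sigma_n\le e\sqrt n\cdot m\Big(\frac mn\Big)^{1/2}\Big(\sum_{j=0}^n\max(j,1)^{-1/2}\Big)^{m-1}\le e\,m^{3/2}(1+2\sqrt n)^{m-1}.\qedhere
\]
\end{proof}

\section{The binary case by hand}\label{sec:binary}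

Let $A=\{0,1\}$ and $P(1)=\frac15$. The theorem predicts a penalty $\log n+O(1)$ for prefix-free codes, against $O(1)$ for one-to-one codes. Both can be seen with this one source and a family of exponents.

Let $N(x)$ be the number of ones in $x$, let $T_k=\{N=k\}$ and $\pi_k=P^n(T_k)=\binom nk(\frac15)^k(\frac45)^{n-k}$. Let $I_n$ be the set of integers $k$ with $\frac n3\le k\le\frac{2n}5-1$; it has at least $\frac n{15}-2$ elements. For $k\in I_n$ define $\delta_k>0$ by $2^{-n\delta_k}=\frac12\pi_k$. These exponents are admissible for large $n$: with $Q(1)=k/n$, \eqref{eq:typeprob} and Lemma~\ref{lem:types} give $\delta_k\le D(Q\|P)+O(\frac{\log n}n)$, and $D(Q\|P)$ increases strictly with $Q(1)$ on $[\frac15,\frac12]$, so it stays a fixed amount below $D(U\|P)$ for $Q(1)\le\frac25$.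

\emph{The size of a smallest cover.} The strings of $T_k$ are equally likely, and a cover $S$ of $(P,\delta_k)$ misses probability at most $\frac12\pi_k$. So
\begin{equation}\label{eq:half}
|S\cap T_k|\ge\tfrac12\tbinom nk\qquad\text{for every cover $S$ of }(P,\delta_k).
\end{equation}
For $j\ge\frac n3$ we have $\binom n{j+1}/\binom nj=\frac{n-j}{j+1}<2$, hence $\pi_{j+1}/\pi_j<\frac12$ and $P^n(N>k+1)\le\pi_k(\frac14+\frac18+\cdots)=\frac12\pi_k$. Thus $F_k=\{N\le k+1\}$ is a cover. For $1\le j\le\frac{2n}5$ we have $\binom n{j-1}/\binom nj=\frac j{n-j+1}<\frac23$, hence $|F_k|\le3\binom n{k+1}\le6\binom nk$. So $\frac12\binom nk\le M\le6\binom nk$, and by \eqref{eq:opt}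
\[
\log\tbinom nk-2\le nR^*_{\rm 1:1}\le nR^*_{\rm pf}\le\log\tbinom nk+\log12.
\]

\emph{One-to-one codes.} List $A^n$ in nondecreasing order of $\min(N,n-N)$ and map the $i$-th string to the $i$-th binary word. The set $F_k$ lies among the first $2|F_k|\le12\binom nk$ strings, so the penalty at $(P,\delta_k)$ is at most $\log12+2<6$, for all $k\in I_n$ at once.

\emph{A prefix-free code.} Send $N(x)$ in $\lceil\log(n+1)\rceil$ bits and then the index of $x$ in its class in $\lceil\log\binom n{N(x)}\rceil$ bits. On $F_k$ the length is at most $\log(n+1)+\log\binom n{k+1}+2\le\log(n+1)+\log\binom nk+3$, so the penalty is at most $\log(n+1)+5$.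

\emph{The converse.} Let $f$ be any prefix-free code, $\lambda_k=\lambda_f(P,\delta_k)$ and $\Delta_k=\Delta_f^{\rm pf}(P,\delta_k)$. The set $\{L\le\lambda_k\}$ is a cover and $\lambda_k\le\log(12\binom nk)+\Delta_k$. By \eqref{eq:half},
\[
\sum_{x\in T_k}2^{-L(x)}\ge\tfrac12\tbinom nk2^{-\lambda_k}\ge\tfrac1{24}2^{-\Delta_k}.
\]
The classes $T_k$ are disjoint, so Kraft's inequality gives $\sum_{k\in I_n}2^{-\Delta_k}\le24$. Hence at most $24n2^{-g}$ of the indices $k\in I_n$ have $\Delta_k\le\log n-g$, which for large $g$ is a small fraction of $I_n$.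

This is Theorem~\ref{thm:main}(b) in miniature, with $T_k$ as the window of $(P,\delta_k)$. Two features have to change in general. The exponents $\delta_k$ move with $n$, while the conjecture concerns fixed pairs; so we need a window for every pair, and counting of pairs is replaced by Lebesgue measure. And for $m\ge3$ the boundary of a smallest cover is a hyperplane section of the simplex of types, the window consists of many type classes, and windows of different pairs overlap. Disjointness is replaced by a bound on the measure of the pairs whose window contains a given string.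

\section{The critical window of a pair}\label{sec:window}

\subsection{Tilting}

Let $V(x)=-\log P^n(x)$. A smallest cover consists of the most probable strings, those with small $V$. We therefore need, for a threshold $t$, the probability $P^n(V>t)$ and the number of strings with $V\le t$. At the relevant threshold the first is a rare event under $P^n$ and the second a rare event under $U^n$. Both are computed under one intermediate product measure, for which the threshold is the mean of $V$.

For $P\in\mathcal P_*$ and $\alpha\in[0,1]$ let $P_\alpha=P^\alpha/Z_\alpha$ with $Z_\alpha=\sum_yP(y)^\alpha$; thus $P_0=U$ and $P_1=P$. Let $\Lambda(\alpha)=\ln Z_\alpha$. Then $\Lambda'(\alpha)$ and $\Lambda''(\alpha)$ are the mean and the variance of $\ln P$ under $P_\alpha$, and $\Lambda''>0$ because $P\ne U$. In natural-logarithm units,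
\begin{equation}\label{eq:Lambda}
D(P_\alpha\|P)=(\alpha-1)\Lambda'-\Lambda,\qquad H(P_\alpha)=\Lambda-\alpha\Lambda',
\end{equation}
with $\alpha$-derivatives $(\alpha-1)\Lambda''$ and $-\alpha\Lambda''$. So $\alpha\mapsto D(P_\alpha\|P)$ decreases strictly from $D(U\|P)$ to $0$, and for $(P,d)\in\mathcal A$ there is a unique $\alpha=\alpha(P,d)\in(0,1)$ with $D(P_\alpha\|P)=d$. This is the meaning of admissibility. As the $\alpha$-derivative does not vanish on $(0,1)$, the implicit function theorem shows that $\alpha(P,d)$ is smooth. The map
\[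
\Phi:\mathcal A\to\mathcal P_*\times(0,1),\qquad\Phi(P,d)=(G,\alpha)=(P_{\alpha(P,d)},\alpha(P,d)),
\]
is a bijection: given $(G,\alpha)$, the only $P$ with $P_\alpha=G$ is $P\propto G^{1/\alpha}$, and then $d=D(G\|P)$. This formula for the inverse $\Psi=\Phi^{-1}$ is smooth, so $\Phi$ is a diffeomorphism.

Let $(G,\alpha)=\Phi(P,d)$ and $\theta=-\sum_yG(y)\log P(y)=H(G)+d$, so that $n\theta$ is the mean of $V$ under $G^n$. From $\log G=\alpha\log P-\log Z_\alpha$ we get $G^n(x)=2^{-\alpha V(x)}Z_\alpha^{-n}$ and $H(G)=\alpha\theta+\log Z_\alpha$. Eliminating $Z_\alpha$ gives the first identity below, and multiplying it by $P^n(x)=2^{-V(x)}$ gives the second: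
\begin{align}
1&=G^n(x)\,2^{nH(G)+\alpha(V(x)-n\theta)},\label{eq:count}\\
P^n(x)&=G^n(x)\,2^{-nd-(1-\alpha)(V(x)-n\theta)}.\label{eq:prob}
\end{align}
They express counting measure and $P^n$ through $G^n$. If $x$ has type $Q$, then $V(x)-n\theta=n\sum_y(G(y)-Q(y))\log P(y)$. Since $\log P=(\log G+\log Z_\alpha)/\alpha$ and $G-Q$ sums to zero,
\begin{equation}\label{eq:phi}
V(x)-n\theta=\frac n\alpha\,\varphi_Q(G),\qquad\varphi_Q(G)=\sum_y(G(y)-Q(y))\log G(y).
\end{equation}

\subsection{Constants}

Fix a nonempty compact $K\subset\mathcal A$. We shall tilt to an exponent slightly below $\delta$, so we enlarge $K$ downward: let $\eta=\frac12\min_K\delta>0$ and $K'=\{(P,\delta-s):(P,\delta)\in K,\ 0\le s\le\eta\}$, a compact subset of $\mathcal A$. Let $K''=\Phi(K')$ and let $K_G\subset\mathcal P_*$ be its projection to the $G$-coordinate; both are compact. There are constants with $0<\alpha_0\le\alpha\le\alpha_1<1$ and $G(y)\ge g_0>0$ on $K''$. From now on all constants depend only on $m$ and $K'$, and ``$n$ large'' means that $n$ exceeds such a constant.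

\subsection{Upper bounds}

The factors in \eqref{eq:count} and \eqref{eq:prob} decay geometrically as $V$ moves away from $n\theta$ in the relevant direction. So only $V$ within $O(1)$ of the threshold matters, and such an event has $G^n$-probability $O(n^{-1/2})$.

\begin{lemma}\label{lem:upper}
There are $C_2,C_3$ such that for all $(P,d)\in K'$, $n\ge1$ and $b\ge0$,
\[
P^n(V>n\theta+b)\le C_2n^{-1/2}2^{-nd-(1-\alpha)b},\qquad|\{x:V(x)\le n\theta+b\}|\le C_3n^{-1/2}2^{nH(G)+\alpha b}.
\]
\end{lemma}

\begin{proof}
The Berry--Esseen theorem states that if $Y_1,\dots,Y_n$ are i.i.d.\ with mean $\mu$, variance $\sigma^2>0$ and third absolute central moment $\gamma$, then the distribution function of $(\sum_iY_i-n\mu)/(\sigma\sqrt n)$ differs from the standard normal one by at most $C_0\gamma\sigma^{-3}n^{-1/2}$, with $C_0$ absolute. The normal density is at most $(2\pi)^{-1/2}$, so $\sum_iY_i$ falls in an interval $(u,u+1]$ with probability at most $\big((2\pi)^{-1/2}\sigma^{-1}+2C_0\gamma\sigma^{-3}\big)n^{-1/2}$. Under $G^n$, $V$ is such a sum with $Y_i=-\log P(x_i)$. Here $\sigma^2$ and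 $\gamma$ are continuous on $K'$ and $\sigma^2>0$ since $P\ne U$ and $G$ has full support. Hence $G^n(u<V\le u+1)\le C_1n^{-1/2}$ for all $u$, uniformly on $K'$.

Split $\{V-n\theta>b\}$ into the events $V-n\theta\in(b+j,b+j+1]$, $j\ge0$. By \eqref{eq:prob} the $j$-th has $P^n$-probability at most $C_1n^{-1/2}2^{-nd-(1-\alpha)(b+j)}$. Split $\{V-n\theta\le b\}$ into the sets $V-n\theta\in(b-j-1,b-j]$, $j\ge0$. By \eqref{eq:count} the $j$-th has at most $C_1n^{-1/2}2^{nH(G)+\alpha(b-j)}$ elements. Summing the geometric series gives the lemma with $C_2=C_1/(1-2^{-(1-\alpha_1)})$ and $C_3=C_1/(1-2^{-\alpha_0})$.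
\end{proof}

\subsection{The window}

For $(P,d)\in K'$ and a constant $a$ fixed in the next lemma, let
\begin{equation}\label{eq:W}
W=\{x\in A^n:\ 0\le V(x)-n\theta\le a,\ \ \|Q_x-G\|\le n^{-1/2}\},
\end{equation}
where $\|\cdot\|$ is the Euclidean norm on $\mathbb R^A$; see Figure~\ref{fig:window}. The first condition makes the strings of $W$ equally likely under $P^n$ up to the factor $2^a$, as the strings of $T_k$ were in Section~\ref{sec:binary}. The second ties the type of $x$ to $G$ and will limit the number of windows that contain $x$. We need the lower bound $G^n(W)\ge c_0n^{-1/2}$. The first condition has probability $O(n^{-1/2})$ by the proof above, while the second asks only that the type lie within its typical range of fluctuation, so estimating the two separately and subtracting is hopeless. We exhibit enough type classes inside $W$ instead.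

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\begin{scope}
\clip (0,0) circle (1);
\fill[gray!35] (-1.1,0) rectangle (1.1,0.17);
\end{scope}
\draw (0,0) circle (1);
\draw[dashed] (-1.3,0) -- (1.3,0) node[below right] {$V=n\theta$};
\draw[dashed] (-1.3,0.17) -- (1.3,0.17) node[above right] {$V=n\theta+a$};
\fill (0,0) circle (0.025) node[below right] {$G$};
\draw[->] (0,0) -- (0,0.65) node[right] {$w$};
\draw[<->] (0,0) -- (-0.707,-0.707) node[midway,below right] {$n^{-1/2}$};
\end{tikzpicture}
\caption{The window for $m=3$, drawn in the plane of distributions on $A$. A string lies in the window when its type lies in the shaded region: the part of the disk of radius $n^{-1/2}$ around the tilted distribution $G$ between the lines $V=n\theta$ and $V=n\theta+a$. The lines are perpendicular to the centered version $w$ of $-\log P$ and are $a/(n\|w\|)$ apart.}\label{fig:window}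
\end{figure}

Let $\mathcal H=\{z\in\mathbb R^A:\sum_yz_y=0\}$. The \emph{centered version} of a vector is its orthogonal projection onto $\mathcal H$; it vanishes exactly when the vector is constant.

\begin{lemma}\label{lem:lower}
There are $a\ge1$ and $c_0\in(0,1]$ such that $G^n(W)\ge c_0n^{-1/2}$ for $n$ large and all $(P,d)\in K'$.
\end{lemma}

\begin{proof}
Let $w$ be the centered version of $-\log P$. Then $w\ne0$, and $\|w\|\le w_1$ on $K'$. For $x$ of type $k/n$ we have $k-nG\in\mathcal H$ and $V(x)-n\theta=\langle k-nG,w\rangle$.

\emph{Rounding.} For each $r\in\mathcal H$ there is $k\in\mathbb Z^A$ with $\sum_yk_y=n$ and $\|k-nG-r\|\le m$. Round the first $m-1$ coordinates of $nG+r$ to nearest integers and determine the last from the sum; the error has norm at most $\big((m-1)/4+(m-1)^2/4\big)^{1/2}\le m$.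

\emph{Target points.} Let $v=w/\|w\|$ and fix an orthonormal basis of the $(m-2)$-dimensional space $\mathcal H\cap v^\perp$. Let $z$ range over the vectors whose coordinates in this basis are multiples of $3m$ in $[-s,s]$, where $s=\sqrt n/(2\sqrt m)$; for $m=2$ there is only $z=0$. Then $\|z\|\le\sqrt n/2$. Since $2\lfloor t\rfloor+1\ge t$ for $t\ge0$, there are at least $(\sqrt n/(6m^{3/2}))^{m-2}$ such $z$. Let $k(z)$ be a rounding of $r=mv+z$. The offset $mv$ is there to keep the rounded point on the correct side of the hyperplane $V=n\theta$: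
\begin{itemize}
\item the $k(z)$ are distinct, since the targets are at least $3m$ apart and each moves by at most $m$;
\item $\langle k(z)-nG,w\rangle$ differs from $\langle mv+z,w\rangle=m\|w\|$ by at most $m\|w\|$, so it lies in $[0,a]$ with $a=\max(1,2mw_1)$;
\item $\|k(z)-nG\|\le\sqrt n/2+2m\le\sqrt n$ once $\sqrt n\ge4m$;
\item each coordinate of $k(z)$ is at least $ng_0-\sqrt n>0$ once $\sqrt n>1/g_0$.
\end{itemize}
So each $Q=k(z)/n$ is a type with positive counts, and $T_Q\subset W$.

\emph{Probability of each class.} From $\ln t\le t-1$,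
\[
D(Q\|G)\le(\log e)\Big(\sum_y\frac{Q(y)^2}{G(y)}-1\Big)=(\log e)\sum_y\frac{(Q(y)-G(y))^2}{G(y)}\le\frac{\log e}{g_0\,n}.
\]
By \eqref{eq:typeprob} and Lemma~\ref{lem:types}, $G^n(T_Q)=|T_Q|2^{-nH(Q)-nD(Q\|G)}\ge e^{-m-1/g_0}n^{-(m-1)/2}$. Multiplying by the number of classes gives $G^n(W)\ge c_0n^{(m-2)/2}n^{-(m-1)/2}$ with $c_0=e^{-m-1/g_0}(6m^{3/2})^{-(m-2)}\le1$.
\end{proof}

\subsection{The choice of tilt}

By \eqref{eq:prob} and the two lemmas, tilting to exponent $d$ produces a threshold with tail probability of order $n^{-1/2}2^{-nd}$. To match $2^{-n\delta}$ we must take $d$ below $\delta$ by about $\frac{\log n}{2n}$, and a further constant $\tau/n$ makes the window heavier than everything a cover may omit. Put $\tau=a+1-\log c_0>0$. For $(P,\delta)\in K$ and $n$ so large that $(\frac12\log n+\tau)/n\le\eta$, let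
\[
d_n=\delta-\frac1n\Big(\frac12\log n+\tau\Big),\qquad\text{so that }(P,d_n)\in K'\text{ and }n^{-1/2}2^{-nd_n}=2^{\tau}2^{-n\delta}.
\]
From now on $(G,\alpha)=\Phi(P,d_n)$, and $\theta$ and $W=W_n(P,\delta)$ refer to this choice. The shift is not negligible: by \eqref{eq:Lambda}, $H(G)$ has derivative $\alpha/(1-\alpha)$ in $d$, so the shift lowers $nH(G)$ by an amount of order $\log n$. We never need to expand $nH(G)$, because it cancels in every comparison.

\begin{proposition}\label{prop:window}
Let $b=(\tau+\max(0,\log C_2))/(1-\alpha_1)$ and $C_4=C_32^b$. For $n$ large and all $(P,\delta)\in K$: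
\begin{itemize}
\item[(1)] every cover $S$ of $(P,\delta)$ satisfies $|W\cap S|\ge2^{-\tau}2^{nH(G)}n^{-1/2}$;
\item[(2)] the set $\{V\le n\theta+b\}$ covers $(P,\delta)$;
\item[(3)] $2^{-\tau}2^{nH(G)}n^{-1/2}\le M\le C_42^{nH(G)}n^{-1/2}$, and every cover $S$ satisfies $|W\cap S|\ge M/(2^\tau C_4)$.
\end{itemize}
\end{proposition}

\begin{proof}
(1) On $W$ we have $(1-\alpha)(V-n\theta)\le a$. By \eqref{eq:prob} and Lemma~\ref{lem:lower},
\[
P^n(W)\ge c_0n^{-1/2}2^{-nd_n-a}=c_02^{\tau-a}2^{-n\delta}=2\cdot2^{-n\delta},
\]
so $P^n(W\cap S)\ge2^{-n\delta}$. On $W$ we also have $P^n(x)=2^{-V(x)}\le2^{-n\theta}$. Hence $|W\cap S|\ge2^{n\theta-n\delta}=2^{nH(G)-n(\delta-d_n)}=2^{nH(G)-\tau}n^{-1/2}$.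

(2) By Lemma~\ref{lem:upper}, $P^n(V>n\theta+b)\le C_22^{\tau-(1-\alpha)b}2^{-n\delta}\le2^{-n\delta}$.

(3) The lower bound on $M$ is (1) for a smallest cover. The upper bound follows from (2) and the second bound of Lemma~\ref{lem:upper}, with $2^{\alpha b}\le2^b$. The last statement combines (1) with the upper bound.
\end{proof}

\section{How many windows contain a given string}\label{sec:volume}

In the coordinates $(P,\delta)$ the condition $x\in W_n(P,\delta)$ is implicit. In the coordinates $(G,\alpha)$ it becomes, by \eqref{eq:phi}, essentially a condition on $G$ alone. It is Figure~\ref{fig:window} with the roles exchanged: the type $Q$ is fixed, and $G$ ranges over a slightly curved slab of width $O(1/n)$ in the ball of radius $n^{-1/2}$ around $Q$. The exponent $\frac m2$ arises as $m-2$ directions of size $n^{-1/2}$, one direction of size $n^{-1}$, and the direction $\alpha$, which is left free.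

\begin{proposition}\label{prop:volume}
There is $C_5$ such that for $n$ large and every $x\in A^n$,
\[
|\{(P,\delta)\in K:\ x\in W_n(P,\delta)\}|\le C_5n^{-m/2}.
\]
\end{proposition}

\begin{proof}
\emph{Change of variables.} Call the set $E$. It is closed, since $G$, $\theta$ and $V(x)$ are continuous in $(P,\delta)$. Translating $E$ by $(0,d_n-\delta)$, a vector that does not depend on the pair, preserves measure and gives a subset $E'$ of $K'$. Let $F=\Phi(E')\subset K''$ and $J=\max_{K''}|\det D\Psi|$. Then $|E|=|\Psi(F)|=\int_F|\det D\Psi|\le J|F|$. Let $Q$ be the type of $x$. By \eqref{eq:W}, \eqref{eq:phi} and $\alpha<1$, we have $F\subset E_Q\times(0,1)$, where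
\[
E_Q=\{G\in K_G:\ \|G-Q\|\le n^{-1/2},\ 0\le\varphi_Q(G)\le a/n\}.
\]
It remains to bound the $(m-1)$-dimensional measure of $E_Q$. We use Euclidean volume on the hyperplane $\sum_yG(y)=1$, which is $\sqrt m$ times Lebesgue measure in the first $m-1$ coordinates and so bounds it.

\emph{A direction of growth.} Suppose $E_Q\ne\emptyset$, pick $G_0\in E_Q$, and let $u\in\mathcal H$ be the centered version of $\log G_0$. Since $K_G$ is compact and does not contain $U$, we have $\|u\|\ge u_0>0$ with $u_0$ depending only on $K_G$. Let $\mathcal B$ be the ball $\|G-Q\|\le n^{-1/2}$ in the hyperplane. Every $G\in\mathcal B$ has $\|G-G_0\|\le2n^{-1/2}$, so its coordinates are at least $g_0/2$ once $\sqrt n\ge4/g_0$. The derivative of $\varphi_Q$ at $G\in\mathcal B$ along $u$ is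
\[
\langle u,\log G_0\rangle+\langle u,\log G-\log G_0\rangle+(\log e)\sum_yu(y)\frac{G(y)-Q(y)}{G(y)}.
\]
The first term is $\|u\|^2$. On $[g_0/2,\infty)$ the function $\log$ is Lipschitz with constant $2(\log e)/g_0$, so by the Cauchy--Schwarz inequality the second term is at most $\|u\|\frac{2\log e}{g_0}\frac2{\sqrt n}$ in absolute value, and the third at most $\|u\|\frac{2\log e}{g_0}\frac1{\sqrt n}$. Once $\frac{6\log e}{g_0\sqrt n}\le\frac{u_0}2$, the derivative is at least $\frac12\|u\|^2$.

\emph{Slicing.} On each chord of $\mathcal B$ parallel to $u$, the function $\varphi_Q$ increases at rate at least $\frac12\|u\|\ge\frac12u_0$ per unit length, so $\{0\le\varphi_Q\le a/n\}$ has length at most $2a/(u_0n)$ there. The chords are indexed by the orthogonal projection of $\mathcal B$ along $u$, an $(m-2)$-dimensional ball of radius $n^{-1/2}$. By Fubini's theorem the volume of $E_Q$ is at most $\frac{2a}{u_0n}\,\omega_{m-2}n^{-(m-2)/2}$, where $\omega_j$ is the volume of the unit ball of $\mathbb R^j$ and $\omega_0=1$. Take $C_5=2aJ\omega_{m-2}/u_0$.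
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

Let $n_K$ be such that Propositions~\ref{prop:window} and~\ref{prop:volume} hold for $n\ge n_K$, and let $C_K$ be the largest of the three constants found below.

\subsection*{Part (a)}
The lengths $L(x)=\lceil n\hat H(x)+\log\Sigma_n\rceil$ are positive, because the $m$ constant strings alone give $\Sigma_n\ge m$, and $\sum_x2^{-L(x)}\le\Sigma_n^{-1}\sum_x2^{-n\hat H(x)}=1$. So a prefix-free code $f_n$ with these lengths exists, and it depends only on $n$ and $A$. The point is that empirical entropy is dominated by $V$ for every source at once. Let $(P,\delta)\in K$ and let $x$ have type $Q$. By \eqref{eq:typeprob}, $D(Q\|G)\ge0$ and \eqref{eq:phi},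
\[
n\hat H(x)\le-n\sum_yQ(y)\log G(y)=nH(G)+n\varphi_Q(G)=nH(G)+\alpha(V(x)-n\theta).
\]
On the cover $\{V\le n\theta+b\}$ of Proposition~\ref{prop:window}(2) we thus have $L\le nH(G)+b+\log\Sigma_n+1$, and $\lambda_{f_n}$ obeys the same bound. By \eqref{eq:opt} and Proposition~\ref{prop:window}(3), $nR^*_{\rm pf}\ge nH(G)-\frac12\log n-\tau-1$. Subtracting and using Lemma~\ref{lem:types},
\[
\Delta^{\rm pf}_{f_n}\le\tfrac{m-1}2\log n+\tfrac12\log n+b+\tau+2+\log(e\,m^{3/2}3^{m-1}).
\]

\subsection*{Part (b)}
Let $B$ be the set in (b) and $(P,\delta)\in B$. By \eqref{eq:opt}, $\lambda_f\le\log(2M)+\frac m2\log n-g$. The set $S=\{L\le\lambda_f(P,\delta)\}$ is a cover, so Proposition~\ref{prop:window}(3) bounds the Kraft mass of the window from below: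
\[
\sum_{x\in W_n(P,\delta)}2^{-L(x)}\ge|W\cap S|\,2^{-\lambda_f}\ge\frac M{2^\tau C_4}\cdot\frac{n^{-m/2}2^g}{2M}=\frac{n^{-m/2}2^g}{2^{\tau+1}C_4}.
\]
Integrate over $B$, exchange the finite sum with the integral, and apply Proposition~\ref{prop:volume} and Kraft's inequality:
\[
\frac{n^{-m/2}2^g}{2^{\tau+1}C_4}\,|B|\le\sum_{x\in A^n}2^{-L(x)}\,|\{(P,\delta)\in K:x\in W_n(P,\delta)\}|\le C_5n^{-m/2}.
\]
Hence $|B|\le2^{\tau+1}C_4C_52^{-g}$.

\subsection*{Part (c)}
Without Kraft's inequality there is one budget per length, so we split the pairs according to their optimal length and count within each part. Let $B$ be the set in (c). By Lemma~\ref{lem:opt}, $nR^*_{\rm 1:1}=\lfloor\log M\rfloor$ is an integer in $[0,n\log m]$. For each such integer $i$ let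
\[
B_i=B\cap\{nR^*_{\rm 1:1}=i\},\qquad t_i=i+\tfrac{m-2}2\log n-g,\qquad S_i=\{L\le t_i\}.
\]
Since $f$ is injective, $|S_i|\le2^{t_i+1}$. For $(P,\delta)\in B_i$ we have $\lambda_f\le t_i$, so $S_i$ is a cover, and $M\ge2^i$; Proposition~\ref{prop:window}(3) gives $|W\cap S_i|\ge2^i/(2^\tau C_4)$. Integrating over $B_i$ and applying Proposition~\ref{prop:volume} to each $x\in S_i$,
\[
\frac{2^i}{2^\tau C_4}|B_i|\le|S_i|\,C_5n^{-m/2}\le2^{i+1}C_5n^{-1}2^{-g}.
\]
So $|B_i|\le2^{\tau+1}C_4C_52^{-g}n^{-1}$. Summing over the at most $n\log m+1$ values of $i$ gives $|B|\le2^{\tau+1}C_4C_5(1+\log m)2^{-g}$. The factor $n$ lost in this last sum is the whole difference between $\frac m2$ and $\frac{m-2}2$.\qed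

\begin{remark}[The role of the hypotheses]\label{rem:hyp}
The condition $\delta>0$ gives $\alpha_1<1$, used for the first series in Lemma~\ref{lem:upper} and for $b<\infty$. The condition $\delta<D(U\|P)$ gives $\alpha_0>0$, used for the second series, and $G\ne U$, which supplies the direction $u$ in Proposition~\ref{prop:volume}. Full support gives $g_0>0$, and compactness makes the constants uniform. The upper limit on $\delta$ cannot be dropped from the converse. Let $\delta=D(U\|P)+2\epsilon$ with $\epsilon>0$. Under $U^n$ the mean of $V/n$ is $\log m+D(U\|P)$, so by the weak law of large numbers at least $\frac34m^n$ strings have $P^n(x)\ge m^{-n}2^{-n(D(U\|P)+\epsilon)}$ when $n$ is large. A cover omits at most $m^n2^{-n\epsilon}\le\frac14m^n$ of them, so $M\ge\frac12m^n$. By \eqref{eq:opt} the fixed-length code with $\lceil n\log m\rceil$ bits then has penalty at most $3$. Finally, for $m=2$ part (c) is trivial, since penalties are nonnegative.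
\end{remark}

\section{How sharp the converse is}\label{sec:conseq}

In this section all codes are prefix-free and $\Delta_f=\Delta^{\rm pf}_f$. Corollary~\ref{cor:null} excludes an unbounded saving along a sequence $g_n$ common to all pairs. The tail bound (b) also gives statements at almost every single pair, and in the mean.

\begin{corollary}\label{cor:ae}
Let $\{f_n\}$ be any sequence of prefix-free codes. For almost every admissible $(P,\delta)$,
\[
\limsup_{n\to\infty}\big(\Delta_{f_n}-\tfrac m2\log n\big)>-\infty,
\]
and $\Delta_{f_n}\ge(\frac m2-1)\log n-2\log\log n$ for all large $n$.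
\end{corollary}

\begin{proof}
It suffices to work on a compact $K\subset\mathcal A$. If the upper limit is $-\infty$ at a pair, then for each $g$ the pair lies in $\liminf_n\{\Delta_{f_n}\le\frac m2\log n-g\}$, which has measure at most $C_K2^{-g}$ by Theorem~\ref{thm:main}(b) and Fatou's lemma. Let $g\to\infty$. For the second statement take $g=\log n+2\log\log n$ in (b). The resulting bounds $C_K/(n\log^2n)$ are summable, so by the Borel--Cantelli lemma almost every pair lies in only finitely many of the sets.
\end{proof}

\begin{corollary}\label{cor:minimax}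
Let $K\subset\mathcal A$ be compact with $|K|>0$. Then, with minima over prefix-free codes on $A^n$,
\[
\min_f\sup_K\Delta_f=\tfrac m2\log n+O_K(1)\qquad\text{and}\qquad\min_f\frac1{|K|}\int_K\Delta_f=\tfrac m2\log n+O_K(1).
\]
\end{corollary}

\begin{proof}
The minima exist: contracting the nodes of the code tree that have a single child shortens codewords and leaves all lengths below $m^n$, so only finitely many codes compete. The average is at most the supremum, and Theorem~\ref{thm:main}(a) bounds the first minimum from above. For the lower bound, (b) gives for every $f$ and $n\ge n_K$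
\[
\int_K\big(\tfrac m2\log n-\Delta_f\big)^+=\int_0^\infty\big|\{\Delta_f<\tfrac m2\log n-g\}\cap K\big|\,dg\le C_K\int_0^\infty2^{-g}dg=C_K\log e,
\]
so $\frac1{|K|}\int_K\Delta_f\ge\frac m2\log n-C_K(\log e)/|K|$.
\end{proof}

The exceptional null sets cannot be removed: a universal code may be nearly optimal at countably many prescribed pairs, for instance at all admissible pairs with rational coordinates, which are dense in $\mathcal A$.

\begin{proposition}\label{prop:countable}
Let $(P_i,\delta_i)_{i\ge1}$ be any countable family of admissible pairs. There are prefix-free codes $f_n$ whose codewords are at most one bit longer than those of the code in Theorem~\ref{thm:main}{\rm(a)} and which satisfy $\Delta_{f_n}(P_i,\delta_i)\le i+1$ for all $i\ge1$ and all $n$.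
\end{proposition}

\begin{proof}
Let $h^{(0)}_n$ be the code of Theorem~\ref{thm:main}(a), and for $i\ge1$ let $h^{(i)}_n$ be a prefix-free code with $\lambda_{h^{(i)}_n}=nR^*_{\rm pf}$ at $(P_i,\delta_i)$. Let $s_i$ be the word made of $i$ ones followed by a zero. Let $f_n(x)$ be the shortest of the words $s_ih^{(i)}_n(x)$, $i\ge0$, with ties broken by the smallest index. If $f_n(x)=s_ih^{(i)}_n(x)$ is a prefix of $f_n(x')=s_jh^{(j)}_n(x')$, then the first zero is in the same position, so $i=j$, and $x=x'$ because $h^{(i)}_n$ is prefix-free. For every $i\ge0$ we have $\ell(f_n)\le\ell(h^{(i)}_n)+i+1$. The case $i=0$ is the first claim, and for $i\ge1$ it gives $\lambda_{f_n}\le\lambda_{h^{(i)}_n}+i+1$ at $(P_i,\delta_i)$.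
\end{proof}

\begin{thebibliography}{1}

\bibitem{TGK}
Andreas Theocharous, Lampros Gavalakis, Ioannis Kontoyiannis,
\emph{Pragmatic lossless compression: Fundamental limits and universality},
arXiv:2501.10103 (2025).

\end{thebibliography}
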